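# A red triangle against a long blue cycle: $\tilde r(C_3,C_n)$ stays below $2.99\,n$ for all large $n$

## 1. Ladders and the two blue paths inside them

Work inside the complete graph $K_{\mathbb N}$ on the vertex set $\mathbb N$. Some edges have been *drawn*, and each drawn edge is red or blue. A player called Builder may draw further edges, one per *round*. A second player, Painter, picks the color of each new edge. Builder is satisfied as soon as a red triangle appears, so throughout these notes **we assume that no red triangle exists**. Write $u\sim v$ if the edge $uv$ is drawn and red. If $u\ne v$ have a common red neighbor, we call $uv$ *forced*: if it is drawn, it is blue, since red would close a red triangle. For example, after red edges $ab$ and $ax$, the edge $bx$ is forced. If Builder is told to draw an edge that is already drawn, he uses its existing color and spends no round.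

The proof turns on the following structure. It is a store of red and blue edges from which Builder can extract one of two long blue paths, and he may postpone the choice.

**Definition (ladder).** A *ladder* consists of blocks $1,\dots,r$. Block $i$ has an $\alpha$-sequence and a $\beta$-sequence of vertices, both nonempty. The first and last vertices of the $\alpha$-sequence are $\alpha_i^-$ and $\alpha_i^+$ (equal if the sequence has length 1), and those of the $\beta$-sequence are $\beta_i^-$ and $\beta_i^+$. For $i<r$ there is a *junction* $J_i$. It is a blue path with at least one edge, either from $\alpha_i^+$ to $\alpha_{i+1}^-$ (an A-junction) or from $\beta_i^+$ to $\beta_{i+1}^-$ (a B-junction). There may be a *tail*, which is a blue path with at least one edge starting at $\alpha_r^+$ (an A-tail) or at $\beta_r^+$ (a B-tail). All vertices of the sequences, all inner vertices of junctions, and all further vertices of the tail are distinct. Finally: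

* (L1) $\alpha_i^-\sim\beta_i^-$ and $\alpha_i^+\sim\beta_i^+$ for every $i$;
* (L2) consecutive vertices of an $\alpha$-sequence have a common red neighbor, and so do consecutive vertices of a $\beta$-sequence;
* (L3) if $J_{i-1}$ and $J_i$ are both A-junctions, then $\alpha_i^-\ne\alpha_i^+$; if both are B-junctions, then $\beta_i^-\neq\beta_i^+$.

*A-vertices* are the vertices of $\alpha$-sequences, A-junctions and A-tails. *B-vertices* are defined with $\beta$ and B. Let $\ell_A$ be the number of edges in A-junctions and A-tails, and $\ell_B$ the number of edges in B-junctions and B-tails. The definition is symmetric under exchanging $\alpha,A$ with $\beta,B$.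

**Example.** Block 1 has sequences $(a)$ and $(b,x)$ with $a\sim b$ and $a\sim x$. The A-junction $J_1$ is a single blue edge $au$. Block 2 has sequences $(u,d)$ and $(x',d')$ with $u\sim x'$, $x'\sim d$, $d\sim d'$. Here (L1) is visible, and (L2) holds: $b,x$ share $a$; $u,d$ share $x'$; and $x',d'$ share $d$. Condition (L3) is empty, and $\ell_A=1$, $\ell_B=0$. The A-vertices are $a,u,d$. The blue path $a\,u\,d$ costs one round, since $au$ is already there and $ud$ is forced. The B-vertices are $b,x,x',d'$, and $bx$ and $x'd'$ are forced. It remains to get from $x$ to $x'$. Builder draws $xx'$. If it is blue, we have $b\,x\,x'\,d'$. If it is red, then $xu$ is forced (common red neighbor $x'$) and $ax'$ is forced (common red neighbor $x$), and we get $b\,x\,u\,a\,x'\,d'$, which makes a detour through the A-junction. Painter's refusal cost two extra rounds and brought two extra vertices.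

This detour is the whole mechanism.

**Lemma 1.** *Builder can obtain a blue path $\Pi$ inside the ladder's vertex set, with first vertex $\alpha_1^-$, containing all A-vertices, using at most $|\Pi|-\ell_A$ rounds ($|\Pi|$ is the number of vertices). Symmetrically for B, with first vertex $\beta_1^-$ and $\ell_B$. Moreover the path is built step by step, and at any moment the number of rounds spent is at most the current number of vertices.*

**Proof.** By symmetry we do the A-version. Start at $\alpha_1^-$ with one vertex and no round spent.

*Inside a block* (to run along the $\alpha$-sequence): draw the edges between consecutive $\alpha$'s. They are forced by (L2), so each new vertex costs one round.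

*Across an A-junction or along an A-tail with $\ell$ edges*: the blue path is already there. It adds $\ell$ vertices for $0$ rounds.

*Across a B-junction $J_i$* (to get from $\alpha_i^+$ to $\alpha_{i+1}^-$, which no drawn blue path joins): draw $\alpha_i^+\alpha_{i+1}^-$. If it is blue, this is one round for one new vertex. If it is red, then by (L1)
$$\alpha_i^+\sim\alpha_{i+1}^-\sim\beta_{i+1}^-,\qquad \beta_i^+\sim\alpha_i^+\sim\alpha_{i+1}^- ,$$
so $\alpha_i^+\beta_{i+1}^-$ and $\beta_i^+\alpha_{i+1}^-$ are both forced. Draw both and walk
$$\alpha_i^+,\ \beta_{i+1}^-,\ \dots(J_i\text{ reversed})\dots,\ \beta_i^+,\ \alpha_{i+1}^- .$$
This is 3 rounds for at least 3 new vertices, because $J_i$ has at least two vertices.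

*Why this is a path*: the only vertices that could repeat are those of inserted B-junctions. Two of them can meet only if they are consecutive, $J_{i-1}$ and $J_i$, in a vertex $\beta_i^-=\beta_i^+$. Condition (L3) excludes this.

*Count*: the first vertex is free. The A-junctions and the A-tail bring $\ell_A$ vertices for free. Every other step costs at most as many rounds as it adds vertices. So at most $|\Pi|-1-\ell_A$ rounds are spent. Before each step the number of rounds is at most the number of vertices minus 1. That spare round covers the single moment, just after a red answer at a B-junction, when a round has brought no vertex. The next round brings at least two vertices, and the last one brings one more. So the final claim holds at any moment. $\square$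

**What (L3) is for.** Suppose a block has $\alpha$-sequence $(e)$ and $\beta$-sequence $(x)$ and lies between two A-junctions. The B-version must pass from $\beta_{i-1}^+$ to $x$ and from $x$ to $\beta_{i+1}^-$. If Painter answers red both times, the first detour runs through $J_{i-1}$, which ends at $e$, and the second runs through $J_i$, which starts at $e$. The vertex $e$ would be used twice. When we grow ladders in Section 7, one type of move exists only to prevent this.

## 2. The game that ladders are meant to win

**Definition (online Ramsey game).** The game is played on the infinite board $K_{\mathbb N}$. In every round Builder selects an edge not selected before, and Painter colors it red or blue. Both know finite graphs $H_1,H_2$. Builder wants a red copy of $H_1$ or a blue copy of $H_2$ as soon as possible, and Painter tries to prevent it. The *online Ramsey number* $\tilde r(H_1,H_2)$ is the smallest number of rounds in which Builder can ensure a red copy of $H_1$ or a blue copy of $H_2$ as a subgraph, provided both players play optimally.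

Let $C_m$ be the cycle on $m$ vertices. It is known that $\tilde r(C_k,C_n)\le 3n+o(n)$ for every fixed odd $k\ge3$ as $n\to\infty$. The question we answer is whether $\tilde r(C_k,C_n)=3n+o(n)$ for every fixed odd $k\ge 3$. It comes from Grzegorz Adamski, Małgorzata Bednarska-Bzdęga, Václav Blažej, "Online Ramsey numbers: Long versus short cycles", arXiv:2303.15194 (2023). The answer is no, already for $k=3$.

**Theorem 2.**
$$\limsup_{n\to\infty}\frac{\tilde r(C_3,C_n)}{n}\le 3-\frac1{50}=2.98 .$$

If $\tilde r(C_3,C_n)$ were $3n+o(n)$, this limit superior would be $3$. So the universal statement is false. We do not claim that $2.98$ is optimal, and we say nothing about individual odd $k\ge5$.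

The only outside result used is **Ramsey's theorem**: for every $\tau$ there is a finite number $r(3,\tau)$ such that every red-blue coloring of all edges on $r(3,\tau)$ vertices contains a red triangle or a blue clique on $\tau$ vertices.

In the game, a ladder is built while Painter answers. Lemma 1 then says that Builder may look at Painter's answers first, and only afterwards decide whether the A-side or the B-side becomes his long blue path.

## 3. Dominoes and the price of three rounds per vertex

**Simple Painters.** Against a Painter who always answers blue, Builder needs exactly $n$ rounds. Against a Painter who answers red unless this closes a red triangle, Builder draws a star with $n$ leaves. All its $n$ edges become red. Every edge between two leaves is then forced, so a cycle through the leaves costs $n$ more rounds, and the total is $2n$. To approach $3n$, Painter has to mix colors.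

**A strategy against every Painter.** "Fresh" vertices are vertices not used before. Let Builder draw disjoint edges on fresh vertices, and call each red one a *domino*. Suppose for the moment that many dominoes are available.

**(E) Extension by a domino.** Given a blue path with last vertex $z$ and an unused domino $dd'$, draw $zd$. If it is blue, append $d$. If it is red, then $z\sim d\sim d'$, so $zd'$ is forced. Draw it and append $d'$. One domino adds one vertex for at most 2 rounds.

With the round that made the domino, this is at most 3 rounds per vertex, hence about $3n$ rounds for a blue path on $n$ vertices. This naive strategy is stuck at exactly three if Painter answers every edge $zd$ red. She may do so: when $zd$ is drawn, $d$ has the single red neighbor $d'$, and $zd'$ is not red, so no red triangle appears.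

Look at what she has then drawn. Let $z_0$ be the first vertex, $d_id_i'$ the $i$-th domino, and $z_i=d_i'$. The red edges form the red path
$$z_0,\ d_1,\ d_1',\ d_2,\ d_2',\ \dots$$
Builder's path is $z_0,d_1',d_2',\dots$. But the leftover vertices $d_1,d_2,\dots$ are also valuable, since $d_i$ and $d_{i+1}$ share the red neighbor $d_i'$. Had Builder *waited* before drawing forced edges, $n/2$ dominoes would have given two forced paths of about $n/2$ vertices each. The cost would be about $n/2+n/2$ rounds for the red path and $n$ for the forced edges, about $2n$ in total.

If Painter instead answers every $zd$ blue, a vertex costs 2 rounds. The remaining difficulty is a Painter who mixes. The way out is to keep both strands, draw no forced edges, and decide late. The two strands are the two sides of a ladder. Since Painter can refuse to produce dominoes by coloring disjoint edges blue, this also needs a separate treatment when she does so often (Section 6).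

**Parameters.** Fix an integer $M\ge20$ and let $n$ be large in terms of $M$. Put
$$y=\lceil n/M\rceil,\qquad t=n+3y,\qquad \tau=200M,\qquad \kappa=\lfloor 3t/10\rfloor,\qquad h=t/25 .$$
Then $n\le My$ and $t\le(M+3)y$. Constants in $O(\cdot)$ depend only on $M$. Blue paths will have at most $y$ vertices each, and there will be at most $10M$ of them with $n+2y$ vertices in total. The remaining $y$ in $t$ absorbs the overshoot of one step. We show that Builder wins within $2.98\,t+O(\log n)$ rounds.

## 4. A blue clique turns paths into a cycle of exact length

**Good and bad vertices.** To obtain a hub for joining paths, Builder draws all edges on $r(3,\tau)$ fresh vertices. As there is no red triangle, this yields a blue clique $Q$ with $|Q|=\tau$, for $O(1)$ rounds. *Testing* a vertex $u\notin Q$ means drawing all edges from $u$ to $Q$, which costs $O(1)$ rounds. A tested vertex is **good** if at least $\tau/2$ of these edges are blue, and **bad** otherwise, that is, if more than $\tau/2$ are red. (If Painter colors all edges from $u$ to $Q$ red, $u$ is bad. Two such vertices share every vertex of $Q$ as a red neighbor.)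

* (T1) Two bad vertices have a common red neighbor in $Q$, since each has more than $\tau/2$ red neighbors there. So the edge between them is forced.
* (T2) The ends of a red edge are not both bad, since by (T1) they would complete a red triangle. So a red edge with tested ends is of kind *gb* (one good end, one bad) or *gg*.
* (T3) If $u\ne v$ are good, $S\subset Q$, $|S|\le\tau/8$ and $2\le j\le\tau/2$, there is a blue path $u\,q_1\dots q_j\,v$ with distinct $q_i\in Q\setminus S$. Indeed $u$ and $v$ each have at least $\tau/2-\tau/8=3\tau/8\ge2$ blue neighbors in $Q\setminus S$. Choose $q_1\neq q_j$ among them, and the other $q_i$ arbitrarily in $Q\setminus S$, which has at least $7\tau/8$ vertices.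

**Lemma 3 (assembly).** *Let $\mathcal L$ be a family of at most $\tau/20=10M$ vertex-disjoint blue paths avoiding $Q$, each with at most $y$ vertices and a specified first vertex, with at least $n+2y$ vertices in total. Suppose*

* *(U) all first vertices are tested and good; or*
* *(F) there are two disjoint red edges $p_1p_1'$, $p_2p_2'$ with all four vertices tested and good, disjoint from $Q$ and from the paths.*

*Then Builder obtains a blue $C_n$ (or a red triangle) in $O(\log n)$ further rounds.*

Good ends can be joined through $Q$, and bad ends can be joined directly. The obstacle is a bad end facing a good end, and the proof first builds devices for that.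

**Proof.** Put $n_0=n-\tau/4$.

**Step 1: switches.** The purpose is to join a bad vertex $w$ to a good vertex $z$.

In (F), each $p_ip_i'$ is a switch. The edges $wp_i$, $wp_i'$ are not both red, because $p_i\sim p_i'$. So drawing both gives a blue one, say $wp_i$. Use $w\,p_i\,q\dots q'\,z$ with $q,\dots,q'\in Q$ by (T3).

A blue edge $xx'$ with $x$ good and $x'$ bad, disjoint from $Q$ and from the paths used, is also a switch. Use $w\,x'\,x\,q\dots q'\,z$, where $wx'$ is blue by (T1).

**Step 2: joining.** The purpose is to close paths with exactly $n_0$ vertices in total into a cycle with exactly $n$. Take at most $\tau/20$ disjoint blue paths avoiding $Q$, each with at most $y$ vertices, with all ends tested and exactly $n_0$ vertices in total. As $n_0>y$, there are at least two paths. Call a path gg, bb or mixed according to its end types (a one-vertex path is gg or bb), and let $W_1,\dots,W_o$ be the mixed ones. Join good ends via $Q$ (T3) and bad ends by an edge (T1), as follows.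

* $o\ge2$ even. Use the cyclic order: all gg paths, $W_1$ (good→bad), all bb paths, $W_2$ (bad→good), $W_3$ (good→bad), and so on, ending with $W_o$ (bad→good). Every connection is good–good or bad–bad. The last one, from $W_o$ to the starting end, is good–good.
* $o$ odd, one switch available. All gg paths, $W_1$ (good→bad), all bb paths, $W_2$ (bad→good), and so on, ending with $W_o$ (good→bad). The final bad end (for $o=1$, the end of the last bb path if there is one) is joined by the switch to the good starting end.
* $o=0$, no bb paths. Join all via $Q$.
* $o=0$, two switches available (needed only in (F)). If gg and bb paths both occur, put the gg paths first and then the bb paths, with one switch at each of the two changes. If all are bb, join them in a row by edges and let $w,w'$ be the two remaining ends. They are distinct because there are at least two paths. Close with $w\,p\,q\dots q'\,p^*\,w'$, where $p$ is an end of $p_1p_1'$ with $wp$ blue and $p^*$ is an end of $p_2p_2'$ with $w'p^*$ blue. Here (T3) is applied to the good vertices $p\neq p^*$.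

*Exact length.* Call cycle vertices outside the paths extra. There are as many connections as paths, at most $10M$. With all $Q$-connections of minimum length, each connection uses at most 2 vertices of $Q$, and at most two switches contribute at most 2 further vertices each. So there are at most $20M+4\le25M=\tau/8$ extra vertices. In each case above at least one connection runs through $Q$. Choose one such connection last, and choose the others one after another at minimum length by (T3), with $S$ the set of $Q$-vertices used so far. For the last one take $j$ so that the number of extra vertices is exactly $\tau/4=50M$. The other extra vertices number at most $25M$, so $25M\le j\le50M\le\tau/2$, and (T3) applies. The result is a blue cycle with $n_0+\tau/4=n$ vertices. The cost is $O(1)$ rounds.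

**Step 3: case (F).** To bring the family to total $n_0$: discard paths as long as the total stays at least $n_0$, and then shorten one path at its end so that exactly $n_0$ vertices remain. Test all ends and join. Two switches are available, so every case of Step 2 is covered.

**Step 4: case (U).** Now no switch is given, and we must find one if it is needed. Test all last vertices. All first vertices are good, and shortening a path at its end keeps its first vertex. So there are never bb paths, and a mixed path has a good first and a bad last vertex.

*Case 1: some path $X=x_1\dots x_\ell$ is mixed and the total is at least $n+y$.* Since $x_1$ is good and $x_\ell$ is bad, binary search with $O(\log n)$ tests finds $i$ with $x_i$ good and $x_{i+1}$ bad. Replace $X$ by $x_1\dots x_{i-1}$ (possibly empty). Now $x_ix_{i+1}$ is a switch, and the total is still at least $n>n_0$. Discard paths and shorten one at its end to get exactly $n_0$ vertices, test the last vertices, and join. If $o$ is odd, use the switch. If $o$ is even, none is needed, since there are no bb paths.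

*Case 2: no path is mixed.* Discard paths and shorten one path $X$ to $X'$ to get exactly $n_0$ vertices. Test the last vertex of $X'$. If it is good, all paths are gg, and we join. Otherwise $X'$ is mixed. Apply Case 1 to $\mathcal L$ with $X$ replaced by $X'$. Its total is at least $n+2y-y=n+y$.

The two cases exhaust (U), because the original total is at least $n+2y$. $\square$

The definitions and Lemma 3 apply verbatim with any other blue clique of size $\tau$ in place of $Q$.

## 5. Rungs, dominoes and blue pieces

**Step 1: producing rungs.** Every long path must start at a vertex whose type we control. So Builder first collects $2\tau$ red edges. He keeps a blue path $Z$ (initially one fresh vertex) and a set $\mathcal R$ of disjoint red edges (initially empty). He repeatedly draws $zx$, with $z$ the last vertex of $Z$ and $x$ fresh. If it is blue, he appends $x$. If it is red, he puts $zx$ into $\mathcal R$ and deletes $z$ from $Z$, restarting with a fresh vertex if $Z$ becomes empty. He stops when $|\mathcal R|=2\tau$ or $|Z|=n+2\tau$.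

In the latter case, with $Z=z_1\dots z_{n+2\tau}$, he draws $z_iz_{i+n-1}$ for $i=1,\dots,2\tau$. A blue one closes the blue cycle $z_i\dots z_{i+n-1}$ of length $n$, and he has won in $n+O(1)$ rounds. Otherwise these are $2\tau$ red edges between $\{z_1,\dots,z_{2\tau}\}$ and $\{z_n,\dots,z_{n+2\tau-1}\}$, and they are disjoint. They form the new $\mathcal R$, and $Z$ is replaced by $z_{2\tau+1}\dots z_{n-1}$.

Let $\zeta=|Z|\le n+2\tau$. There were $O(1)$ red rounds, and only these shortened $Z$. The last replacement removed $O(1)$ vertices. So $\zeta+O(1)$ rounds were used so far, including those for $Q$. Now $|\mathcal R|=2\tau$, and $\mathcal R$ is disjoint from $Z$ and $Q$. Test all vertices of $\mathcal R$ against $Q$, for $O(1)$ rounds. The elements of $\mathcal R$ are called *rungs*. By (T2) each is gb or gg.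

**Step 2: two modes.** The purpose is that paths starting at "$\alpha$'s" and paths starting at "$\beta$'s" can both be closed by Lemma 3.

* **Mode F:** at least two rungs are gg. Reserve two of them as the edges in (F). Write the other rungs as $(\alpha,\beta)$ in arbitrary order.
* **Mode U:** otherwise. Discard the at most one gg rung. All others are gb. Write them $(\alpha,\beta)$ with $\alpha$ good and $\beta$ bad. Reserve $\tau$ rungs, and let $Q'$ be the set of their bad vertices.

In both modes at least $\tau-1\ge10M$ unreserved rungs remain.

**Winning families.** Suppose we have a family of paths as in Lemma 3 (number, sizes, total), disjoint from $Q$ and from the reserved vertices, whose first vertices are *all $\alpha$'s* or *all $\beta$'s* of unreserved rungs. Call it *winning*. Builder then wins in $O(\log n)$ more rounds. In mode F, use (F). In mode U with $\alpha$'s, use (U). In mode U with $\beta$'s, draw all edges inside $Q'$, for $O(1)$ rounds. By (T1) they are blue, so $Q'$ is a blue clique of size $\tau$. Every first vertex $\beta$ is bad with respect to $Q$, so by (T1) all its edges to $Q'$ are blue when drawn. Hence $\beta$ is good with respect to $Q'$. So (U) holds with $Q'$ as reference clique, and the paths avoid $Q'$.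

**Step 3: dominoes and blue pieces.** Now Builder collects dominoes, and must do something about the disjoint edges that Painter colors blue. Cut $Z$ into consecutive blue paths with $\lfloor y/4\rfloor$ vertices. The last may be shorter, and we drop it if it has one vertex. These $O(1)$ paths are *blue pieces*. Builder then draws pairwise disjoint edges on fresh vertices. A red one is a domino. A blue one is a further blue piece, with 2 vertices. Let $\rho$ be the number of dominoes, $m$ the number of blue edges drawn here, $V_b=\zeta+2m-O(1)$ the number of vertices in blue pieces, and $w=V_b/2$. He stops when

* **(I)** $\rho=t-\kappa$ and $w<h$; or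
* **(II)** $w\ge h$ and $\rho+w\ge t$.

The rounds used so far are $\zeta+\rho+m+O(1)$. If $w$ stays below $h$, he ends in (I). Suppose $w\ge h$ holds at some time, and look at the first such time. Either $\rho=m=0$ and $w\le(n+2\tau)/2<t$, or a blue edge was just drawn, $w<h+1$, and $\rho<t-\kappa$ since he had not stopped. In the second case $\rho+w<t-\kappa+h+1<t$. Each later edge adds exactly 1 to $\rho+w$. So in (II)
$$t\le\rho+w<t+1. \qquad (1)$$

**Step 4: extending families by dominoes.** When we extend a family by dominoes via (E), we only extend paths with fewer than $y$ vertices. If there are none, we start a new one-vertex path at the $\alpha$ (respectively $\beta$) of an unused unreserved rung. We stop as soon as the total is at least $n+2y\le(M+2)y$. Whenever a new path is started, all earlier ones have $y$ vertices and the total is below $(M+2)y$. So at most $M+4$ new paths are started. If the family had $v<n+2y$ vertices, at most $n+2y-v$ dominoes and at most $2(n+2y-v)$ rounds are used.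

## 6. Many blue pieces: chains and links

We are in case (II). Painter has given many blue edges. We string the pieces together with edges of *arbitrary* color, and repair the red connections afterwards.

**Step 1: chains.** The purpose is to place all blue pieces in a few sequences. A chain starts with an unused unreserved rung, as the path $\alpha\beta$. Repeatedly draw the edge from the current last vertex to an end of an unused blue piece and append the whole piece, whatever the color of the connecting edge. When the next piece would make the chain longer than $y$ vertices, start a new chain. All pieces are used. As pieces have at most $y/4$ vertices, every chain but the last has more than $3y/4$ vertices. By (1), $2w\le2t+2$, so the number of chains is at most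
$$1+\frac{2t+2}{3y/4-2}\le 3M+10$$
for large $n$, because $2t\le 2(M+3)y$ and $\frac83(M+3)+1=\frac83M+9$. There are $m+O(1)$ pieces, hence $m+O(1)$ connecting edges, and the rounds so far are
$$\zeta+\rho+2m+O(1)=\rho+2w+O(1).$$

**Step 2: runs.** The maximal blue subpaths (*runs*) of a chain are $D_1=\{\alpha\},D_2,D_3,\dots$, where $D_2$ starts with $\beta$. Consecutive runs are joined by a red edge. A run $D_i$ with $i\ge3$ contains a whole piece, so $|D_i|\ge2$. For example, if the chain $\alpha,\beta,x_1,x_2,y_1,y_2$ has $\beta x_1$ blue and $x_2y_1$ red, the runs are $\{\alpha\}$, $\{\beta,x_1,x_2\}$, $\{y_1,y_2\}$.

Consider the class of all runs with odd index and the class of all runs with even index, over all chains. Let $X$ be the class with more vertices and $a_X$ its number of vertices. Since the chains contain all $2w$ vertices of pieces, $a_X\ge w$.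

**Step 3: linking $D_i$ to $D_{i+2}$ in class $X$.** The purpose is to turn the $X$-runs of a chain into one blue path. Let $e$ be the last vertex of $D_i$, let $p$ and $u$ be the first and last vertices of $D_{i+1}$, and let $p'$ be the first vertex of $D_{i+2}$. So $e\sim p$ and $u\sim p'$.

If $p=u$, then $ep'$ is forced. Draw it. Otherwise draw $ep'$. If it is blue, we are done. If it is red, then $eu$ is forced (common red neighbor $p'$) and $pp'$ is forced (common red neighbor $e$). Draw both, and pass from $e$ to $u$, through $D_{i+1}$ backwards to $p$, then to $p'$. Each $D_{i+1}$ is used for at most one link. In the example, a red $\alpha y_1$ leads to the path $\alpha\,x_2\,x_1\,\beta\,y_1\,y_2$.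

A link costs 1 round and adds at least 2 vertices, all in class $X$ (those of $D_{i+2}$). Or it is *long*: it costs 3 rounds and adds at least 4 vertices, at least 2 in class $X$ and at least 2 not in class $X$ (here $p\ne u$). When all links of a chain are made, it has become a blue path with at most $y$ vertices. Its first vertex is $\alpha$ if $X$ is the odd class, and $\beta$ if $X$ is the even class.

**Step 4: counting rounds.** Link chain by chain, stopping once at least $n+2y$ vertices lie on the paths obtained.

*Stopped early.* Each step adds at most $y$ vertices, so the total is at most $n+3y=t$. A link costs at most $\frac34$ round per added vertex, so linking took at most $\frac34t$ rounds. There are at most $3M+10\le10M$ paths, so the family is winning. As $\rho+2w\le2(\rho+w)\le2t+2$, the total number of rounds is at most $2.75\,t+O(\log n)$.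

*Not stopped.* Let $v<n+2y$ be the number of vertices on the paths and $\lambda$ the number of long links. Each link adds at least 2 vertices of class $X$, so there are at most $a_X/2$ links, and linking took at most $a_X/2+2\lambda$ rounds. All vertices of class $X$ and at least $2\lambda$ others lie on the paths, so $v\ge a_X+2\lambda$. Extend by at most
$$n+2y-v\le t-a_X-2\lambda\le t-w\le\rho$$
dominoes, using (1). So enough dominoes are available. The family is winning, with at most $3M+10+M+4\le10M$ paths. The total number of rounds is at most
$$\rho+2w+\frac{a_X}2+2\lambda+2(t-a_X-2\lambda)+O(\log n)\le\rho+2w+2t-\frac32a_X+O(\log n)\le(\rho+w)+2t-\frac w2+O(\log n).$$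
By (1) and $w\ge h$ this is at most $3t-\frac h2+O(\log n)=2.98\,t+O(\log n)$.

## 7. Few blue pieces: growing ladders

We are in case (I). The blue pieces are ignored. Since $\zeta+m\le V_b+O(1)=2w+O(1)$ and $w<h$, they cost at most $2h+O(1)$ rounds. There are $t-\kappa$ dominoes, paid for with $t-\kappa$ rounds.

**The moves of the A-phase.** We grow ladders so that every answer of Painter stores vertices on one side or the other. A ladder starts with an unused unreserved rung $(\alpha,\beta)$, forming one block with sequences $(\alpha)$, $(\beta)$ and no tail. Let $r$ be the index of the last block. A *single move*: let $e$ be the end of the A-tail, or $\alpha_r^+$ if there is no tail. Draw $ex$ with $x$ fresh.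

1. *Blue:* the tail is extended (or created) by $x$.
2. *Red, no tail:* append $x$ to the $\beta$-sequence of the last block. Here $\alpha_r^+=e$ is a red neighbor of the old last $\beta$ by (L1), and of $x$. So (L2) holds, and the last pair is now $\alpha_r^+\sim x$. The first pair is unchanged, so (L1) holds.
3. *Red, with tail:* the tail becomes an A-junction to a new block with sequences $(e)$, $(x)$, where $e\sim x$. Then a *domino move* always follows immediately. Take an unused domino $dd'$ and draw $xd$.
   * *Red:* append $d$ to the $\alpha$-sequence ($e$ and $d$ have the common red neighbor $x$) and $d'$ to the $\beta$-sequence ($x$ and $d'$ have the common red neighbor $d$). The last pair is $d\sim d'$.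
   * *Blue:* the edge $xd$ is a B-junction to a new block with $\alpha$-sequence $(d')$ and $\beta$-sequence $(d)$, where $d'\sim d$.

After a domino move there is no tail. The example of Section 1 arises from the rung $(a,b)$ by moves 2 (vertex $x$), 1 (vertex $u$), and 3 (vertex $x'$) with a red domino move.

*(L3) holds.* A block entered by an A-junction was created by move 3. It either gets an $\alpha$-sequence of length 2 (red domino move) or is left by a B-junction (blue domino move). So no block with a one-vertex $\alpha$-sequence has A-junctions on both sides. B-junctions arise only from blue domino moves, and they leave a block that was entered by an A-junction. A block entered by a B-junction can therefore, in an A-phase, only be left by an A-junction, so no block has B-junctions on both sides. The first block has no left junction. This is what the domino move is for. Without it, move 3 could produce exactly the block $(e),(x)$ between two A-junctions discussed after Lemma 1.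

*What a move contributes.*

* A blue single move costs 1 round, adds one A-vertex, and increases $\ell_A$ by 1.
* A red single move costs 1 round and adds one B-vertex, namely $x$. (In move 3, $e$ was an A-vertex already.)
* A domino move costs 1 round, adds one A-vertex and one B-vertex, and may increase $\ell_B$.

Each domino move uses up a tail. So the number of domino moves is at most the number of tails created, hence at most the number of blue single moves.

*Size of ladders.* When the current ladder has at least $y-2$ vertices and another single move is to be made, a new ladder is started. A single move with its domino move adds at most 3 vertices, so ladders have at most $y$ vertices.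

The **B-phase** is the mirror image ($A\leftrightarrow B$, $\alpha\leftrightarrow\beta$), and it begins with a new ladder. There, a blue single move adds a B-vertex and increases $\ell_B$, and a red one adds an A-vertex. Lemma 1 applies in both versions to ladders of either phase.

**Why two phases.** Compare with the domino rate of three rounds per vertex. A vertex from a domino move is neutral: 1 round for the domino, 1 for the move, and at most 1 for linking, on either side. In the A-phase let there be $s$ blue and $f$ red single moves. If the A-side is used, each blue move saves 2 (one round instead of three, since its edge is already blue), and each red move wastes 1. If the B-side is used, each red move saves 1 (move plus link), and each blue move wastes 1.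

But only $t-\kappa$ dominoes exist. More cannot be ordered later, because Painter may color new disjoint edges blue. So the side we use must have at least $\kappa$ vertices from single moves. If $f=\kappa$ is reached while $s$ is just below $\kappa$, the B-side saves only $\kappa-s$, and the A-side is short of vertices. In that window a B-phase is added, whose red moves fill up the A-side and whose blue moves improve the B-side.

**Step 1: the phases and their sizes.** *Phase I.* Play the A-phase until the number $s$ of blue single moves equals $\kappa$ or the number $f$ of red single moves equals $\kappa$.

*Phase II.* This is played only if $f=\kappa$ and $\frac{2\kappa}3<s<\kappa$. Play the B-phase until the number $g$ of red single moves in it equals $\kappa-s$ or the number $j$ of blue ones equals $\lceil\kappa/3\rceil$. Put $g=j=0$ if there is no Phase II.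

Let $\mu$ be the number of domino moves, $N$ the number of ladders, and
$$a_0=s+g,\qquad b_0=f+j .$$
Counting one A-vertex and one B-vertex per rung and per domino move, there are in total
$$a=a_0+\mu+N\ \text{ A-vertices and }\ b=b_0+\mu+N\ \text{ B-vertices.}$$
Let now $\ell_A,\ell_B$ denote totals over all ladders. Then $\ell_A\ge s$ and $\ell_B\ge j$. Since $s+g\le\kappa$, $f\le\kappa$ and $j\le\frac\kappa3+1$,
$$a_0+b_0\le\frac{7\kappa}3+1,\qquad \mu\le s+j\le\frac{4\kappa}3+1\le t-\kappa ,$$
where the last inequality holds because $\frac{7\kappa}3+1\le 0.7\,t+1\le t$. So the dominoes suffice for the moves. The phases took $a_0+b_0+\mu$ rounds. All ladders except the last of each phase have at least $y-4$ vertices besides their rung, so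
$$N\le2+\frac{a_0+b_0+2\mu}{y-4}\le2+\frac{5\kappa+3}{y-4}\le2+\frac{1.5\,t+3}{y-4}\le2M+8$$
for large $n$, as $1.5\,t\le(1.5M+4.5)y$. In particular there are enough rungs.

**Step 2: the A-finish (allowed if $a_0\ge\kappa$).** Here the A-side becomes the family of paths. Apply Lemma 1 (A-version) ladder by ladder, stopping once at least $n+2y$ vertices lie on the paths.

*Stopped early.* Each step adds at most $y$ vertices, so at most $t$ vertices lie on the paths. By the last claim of Lemma 1, linking took at most $t$ rounds. The family is winning: all first vertices are $\alpha$'s, and there are at most $2M+8\le 10M$ paths with at most $y$ vertices each. The total number of rounds is at most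
$$2h+(t-\kappa)+\Big(\frac{7\kappa}3+\frac{4\kappa}3\Big)+t+O(\log n)=2t+\frac{8\kappa}3+2h+O(\log n)\le2.88\,t+O(\log n).$$

*Not stopped.* All ladders are linked, and $v<n+2y$ vertices lie on the paths. They include all A-vertices, so $v\ge a$. Linking took at most $v-\ell_A$ rounds. Extend by at most
$$n+2y-v\le t-a\le t-\kappa-\mu$$
dominoes, using $a\ge a_0+\mu\ge\kappa+\mu$. Exactly $t-\kappa-\mu$ dominoes are still unused, so they are available. The family is winning: all first vertices are $\alpha$'s, there are at most $2M+8+M+4\le10M$ paths, and each has at most $y$ vertices. Linking and extending take at most
$$(v-\ell_A)+2(n+2y-v)=2(n+2y)-v-\ell_A\le2t-a-\ell_A$$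
rounds. Using $a\ge a_0+\mu$, the total number of rounds is at most
$$2h+(t-\kappa)+(a_0+b_0+\mu)+2t-a_0-\mu-\ell_A+O(\log n)=3t-\kappa+b_0-\ell_A+2h+O(\log n).\qquad\text{(A)}$$

**Step 3: the B-finish (allowed if $b_0\ge\kappa$).** Exchange the sides. The B-version of Lemma 1 gives paths whose first vertices are all $\beta$'s, which again form a winning family. The number of dominoes needed for extension is at most $t-b\le t-\kappa-\mu$. So the total number of rounds is at most $2.88\,t+O(\log n)$ if stopped early, and otherwise at most
$$3t-\kappa+a_0-\ell_B+2h+O(\log n).\qquad\text{(B)}$$

**Step 4: which finish.** We check that in every outcome of the phases one finish is allowed and gains at least $\kappa/3$. An early stop always gives at most $2.88\,t+O(\log n)$, so only the other bound is listed.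

1. $s=\kappa$. Then $f\le\kappa$ and there is no Phase II. Use the A-finish, as $a_0=\kappa$. By (A) with $b_0=f\le\kappa$ and $\ell_A\ge\kappa$, at most $3t-\kappa+2h+O(\log n)$.
2. $f=\kappa$ and $s\le\frac{2\kappa}3$. There is no Phase II. Use the B-finish, as $b_0=\kappa$. By (B) with $a_0=s$ and $\ell_B\ge0$, at most $3t-\frac\kappa3+2h+O(\log n)$.
3. Phase II ended with $g=\kappa-s$ and $j<\lceil\kappa/3\rceil$, so $j\le\kappa/3$. Then $a_0=\kappa$, $b_0=\kappa+j$, and $\ell_A\ge s>\frac{2\kappa}3$. The A-finish gives at most $3t+j-s+2h+O(\log n)\le3t-\frac\kappa3+2h+O(\log n)$.
4. Phase II ended with $j=\lceil\kappa/3\rceil$ and $g<\kappa-s$. Then $b_0\ge\kappa$, $\ell_B\ge j\ge\kappa/3$, and $a_0=s+g<\kappa$. The B-finish gives at most $3t-\frac\kappa3+2h+O(\log n)$.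

These are all outcomes, since single moves come one at a time and each phase ends when the first of its two counters is full. Finally,
$$\frac\kappa3-2h\ge\frac t{10}-\frac{2t}{25}-1=\frac t{50}-1,$$
so every case gives at most $2.98\,t+O(\log n)$ rounds. The value $h=t/25$ is the one for which the gain $h/2=t/50$ of Section 6 and the gain $\frac t{10}-2h=\frac t{50}$ here agree.

## 8. From $2.98\,t$ to the limit superior

In the opening, Builder may win within $n+O(1)$ rounds. Otherwise he reaches case (I) or (II) and wins within $2.98\,t+O(\log n)$ rounds. Since $y\le n/M+1$, we have $t\le(1+\frac3M)n+3$. So for every $M\ge20$ and all large $n$, Builder forces a red $C_3$ or a blue $C_n$ within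
$$2.98\Big(1+\frac3M\Big)n+O_M(\log n)$$
rounds. Dividing by $n$ and letting $n\to\infty$ gives
$$\limsup_{n\to\infty}\frac{\tilde r(C_3,C_n)}n\le2.98\Big(1+\frac3M\Big).$$
As $M\ge20$ is arbitrary, letting $M\to\infty$ proves Theorem 2. Hence $\tilde r(C_3,C_n)\ne3n+o(n)$, and the statement that $\tilde r(C_k,C_n)=3n+o(n)$ for every fixed odd $k\ge3$ is disproved. $\blacksquare$
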